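# Ranks of tree-automatic well-founded orders: state colors, homogeneous sequences, and the bound $\omega^{\omega^\omega}$

## 1. State colors, homogeneous sequences, and the levels $W_k$

The proof turns on a finite set: the colors that a finite automaton attaches to pairs of trees, arranged in an increasing sequence of levels. We build this object first and then say what it is for.

**Trees.** Let $\Sigma$ be a finite alphabet. A finite $\Sigma$-tree is a map $t:D\to\Sigma$ with $D\subseteq\{0,1\}^*$ finite, nonempty and prefix-closed. Let $\mathcal T$ be the set of all finite $\Sigma$-trees together with the empty tree $\varnothing$, whose domain is empty. For $x\in\mathcal T$ let $x_0,x_1\in\mathcal T$ be the subtrees at the two children of the root; they are $\varnothing$ where missing, and $\varnothing_0=\varnothing_1=\varnothing$.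

**Convolution.** A tuple $(t_1,\dots,t_n)$ of trees $t_i:D_i\to\Sigma$ is encoded by one tree with domain $D_1\cup\dots\cup D_n$. At a node $u$ its $i$-th component is $t_i(u)$ if $u\in D_i$ and the padding symbol $\diamond$ otherwise. So the label $(\diamond,\dots,\diamond)$ never occurs.

**Automata in standard form.** Consider a finite state set $Q$, a state $q_0\in Q$ for missing subtrees, final states $F\subseteq Q\setminus\{q_0\}$, and transitions
$$\Delta:\ Q\times Q\times\bigl((\Sigma\cup\{\diamond\})^2\setminus\{(\diamond,\diamond)\}\bigr)\ \to\ Q\setminus\{q_0\}.$$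
Put $\delta(\varnothing,\varnothing)=q_0$, and for $x,y\in\mathcal T$ not both empty
$$\delta(x,y)=\Delta\bigl(\delta(x_0,y_0),\delta(x_1,y_1),(a,b)\bigr),$$
where $a$ is the root label of $x$ (or $\diamond$ if $x=\varnothing$) and $b$ is that of $y$. This is the state reached at the root of the convolution of $x$ and $y$. The automaton *recognizes* a relation $R$ on finite $\Sigma$-trees if $\delta(x,y)\in F\iff(x,y)\in R$ for all $x,y\in\mathcal T$.

A relation $R$ is *regular* if the set of convolutions of its tuples is recognizable by a finite tree automaton. Every regular binary $R$ is recognized by an automaton in standard form. Take a deterministic complete bottom-up automaton for the convolutions of pairs in $R$, and add a fresh state $q_0$ that plays the role of the missing subtree. A pair with exactly one empty component has a convolution that is not the convolution of a pair in $R$, so it is rejected; the pair $(\varnothing,\varnothing)$ gets $q_0\notin F$. Always $|Q|\ge2$.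

**Types and colors.** The *type* of $x\in\mathcal T$ is $\tau(x)=\delta(\varnothing,x)$. Since transitions avoid $q_0$, we have $\tau(x)=q_0\iff x=\varnothing$. If $\tau(x)=\tau(y)=p$, the pair has the *color*
$$c(x,y)=(p,\delta(x,y))\in C:=Q\times Q .$$
When we write $c(x,y)=c$, this includes that both types equal the first component of $c$.

**Homogeneous sequences.** For $c=(p,q)\in C$ let $H_c$ be the set of finite sequences $(x_1,\dots,x_l)$ of elements of $\mathcal T$ of type $p$ with $\delta(x_i,x_j)=q$ for all $i<j$; these are the *$c$-homogeneous* sequences, and infinite ones are defined likewise. Repetitions are allowed. Let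
$$W=\{c\in C:\text{there is no infinite } c\text{-homogeneous sequence}\}.$$

**Example 1.1 (chains).** Let $\Sigma=\{a\}$ and let $[m]$ be the tree with domain $\{\varepsilon,0,\dots,0^{m-1}\}$, with $[0]=\varnothing$. Take $Q=\{q_0,E,X,Y,G,L,\bot\}$, $F=\{G\}$. The automaton enters $\bot$ if a $1$-child exists or if the state $\bot$ occurs below. Otherwise it looks at the label and at the state of the $0$-child: under $(a,a)$ it maps $q_0,E$ to $E$, maps $X,G$ to $G$, maps $Y,L$ to $L$; under $(a,\diamond)$ it maps $q_0,X$ to $X$; under $(\diamond,a)$ it maps $q_0,Y$ to $Y$; everything else goes to $\bot$. Then for $m,n\ge1$ the state $\delta([m],[n])$ is $E$, $G$ or $L$ according to whether $m=n$, $m>n$ or $m<n$. The relation recognized is $\{([m],[n]):m>n\ge1\}$. Every $[m]$ with $m\ge1$ has type $Y$. So $H_{(Y,G)}$ consists of the strictly decreasing sequences of positive integers, hence $(Y,G)\in W$; the colors $(Y,L)$ and $(Y,E)$ are not in $W$, by $[1],[2],[3],\dots$ and $[1],[1],[1],\dots$.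

**Cutting along a finite domain.** For finite nonempty prefix-closed $D$ put $\partial D=\{ub\notin D:u\in D,\ b\in\{0,1\}\}$, and put $\partial\emptyset=\{\varepsilon\}$. For $y\in\mathcal T$ the *trace* $y|D:D\to\Sigma\cup\{\diamond\}$ records the labels of $y$ on $D$, with $\diamond$ where $y$ is undefined. For $v\in\partial D$ let $y_v\in\mathcal T$ be the subtree of $y$ at $v$, possibly $\varnothing$. The tree $y$ is determined by $y|D$ and $(y_v)_{v\in\partial D}$.

**The levels.** Put $W_0=\emptyset$. Let $W_{k+1}$ be the set of $c\in C$ such that for all $x,y,z\in\mathcal T$, with $D=\mathrm{dom}(x)$: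
$$c(x,y)=c(x,z)=c(y,z)=c,\quad y|D=z|D,\quad \tau(y_v)=\tau(z_v)\ \ \forall v\in\partial D$$
$$\Longrightarrow\quad\exists v\in\partial D:\ c(y_v,z_v)\in W_k .$$
By induction $W_0\subseteq W_1\subseteq\cdots$: if $W_{k-1}\subseteq W_k$, the condition defining $W_k$ implies the one defining $W_{k+1}$. Since $C$ is finite, there is a least $K$ with $W_K=W_{K+1}$, and then $W_k=W_K$ for all $k\ge K$.

**Example 1.1, continued.** The color $(Y,G)$ lies in $W_1$. If $c(x,y)=c(x,z)=c(y,z)=(Y,G)$, then $x,y,z$ are chains with lengths $m_x>m_y>m_z\ge1$. So $y$ and $z$ live inside $D=\mathrm{dom}(x)$ and differ there, and the premise $y|D=z|D$ never holds.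

The color $(q_0,q_0)$ lies in no level. The triple $x=y=z=\varnothing$ has $D=\emptyset$, $\partial D=\{\varepsilon\}$ and $c(y_\varepsilon,z_\varepsilon)=(q_0,q_0)$, so membership in $W_{k+1}$ would require membership in $W_k$.

Nor does $(Y,L)$. Take $x=[1],y=[2],z=[3]$. Here $D=\{\varepsilon\}$, $\partial D=\{0,1\}$, the traces agree, $c(y_0,z_0)=c([1],[2])=(Y,L)$ and $c(y_1,z_1)=(q_0,q_0)$. By induction on $k$ neither color enters a level. This one triple also contains an infinite sequence: start with $x=[1]$ and repeatedly put the current tree at position $0$ below a root; the result is $[1],[2],[3],\dots$. Section 4 shows that this always happens.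

**What the levels are for.** Two statements will be proved. First, $W=W_K$: the semantic condition "no infinite homogeneous sequence" is reached by the finite iteration (Lemma 4.1, together with Lemma 7.3). Second, a color of level $k\ge1$ has a tree of homogeneous sequences of ordinal rank at most $\omega^{\omega^{k-1}}$ (Lemma 7.3). Together they bound the ranks of all well-founded orders presented by automata on finite trees.

## 2. The rank of a tree-automatic well-founded order

A relational structure $(A,R_1,\dots,R_k)$ is *tree-automatic* if it is isomorphic to a structure whose domain is a regular set of finite $\Sigma$-trees and in which, for each relation $R_i$, the set of convolutions of tuples in $R_i$ is regular. For instance the positive integers with $\le$ are tree-automatic, by Example 1.1. We use the textbook closure of regular relations under Boolean operations, permutation of components and projection.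

A partial order $(P,\le)$ is *well-founded* if it has no infinite strictly descending chain. Its rank is given by
$$\mathrm{rank}(x)=\sup\{\mathrm{rank}(y)+1:y<x\},\qquad \mathrm{rank}(P)=\sup\{\mathrm{rank}(x)+1:x\in P\}.$$
An ordinal $\alpha$, as a linear order, has rank $\alpha$. A nonempty antichain has rank $1$. A disjoint union of chains of all finite lengths has rank $\omega$.

The question is how large the rank of a tree-automatic well-founded partial order can be. Some known results: if the order is upwards linear (each set $\{y:y\ge x\}$ is linearly ordered), the rank is below $\omega^{\omega^\omega}$. If it is a forest (each such set is finite and linearly ordered), the rank is below $\omega^\omega$. Every ordinal $\alpha<\omega^{\omega^\omega}$ is tree-automatic as a linear order. The conjecture, from Martin Huschenbett, Alexander Kartzow, Jiamou Liu, Markus Lohrey, "Tree-Automatic Well-Founded Trees", arXiv:1201.5495 (2012), says that $\omega^{\omega^\omega}$ bounds the rank with no hypothesis beyond well-foundedness. It is true.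

> **Theorem 2.1.** Every tree-automatic well-founded partial order has rank strictly below $\omega^{\omega^\omega}$. If the relation $\{(x,y):y<x\}$ is recognized by an automaton in standard form with state set $Q$, the rank is below $\omega^{\omega^{|Q|^2-1}}$.

For the next statement we need ranks of trees of sequences. A **tree of sequences** (t.o.s.) is a nonempty prefix-closed set $T$ of finite sequences over some set, without infinite branch. Put $\mathrm{rk}_T(s)=\sup\{\mathrm{rk}_T(t)+1:t\text{ a child of }s\}$ and $\mathrm{rk}(T)=\mathrm{rk}_T(\emptyset)$. For example, $H_{(Y,G)}$ from Example 1.1 has rank $\omega$: the node $([m])$ has rank $m-1$.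

> **Theorem 2.2.** Let $R$ be a regular binary relation on finite trees with no infinite sequence $x_0,x_1,\dots$ such that $(x_i,x_j)\in R$ for all $i<j$. Then the tree of finite sequences $(x_1,\dots,x_l)$ with $(x_i,x_j)\in R$ for all $i<j$ has rank $<\omega^{\omega^{|Q|^2-1}}$, where $Q$ is the state set of an automaton in standard form for $R$. Consequently every strict partial order $\prec$ on a set of finite trees with $\{(x,y):y\prec x\}\subseteq R$ (regular or not) is well-founded of rank $<\omega^{\omega^\omega}$.

> **Theorem 2.3.** For $d\ge1$ let $E_d\subseteq\{0,1\}^*$ be the set of words with fewer than $d$ ones. The ranks of well-founded partial orders having a tree-automatic presentation all of whose trees have domain $\subseteq E_d$ are exactly the ordinals $<\omega^{\omega^d}$.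

Since $\sup_d\omega^{\omega^d}=\omega^{\omega^\omega}$, Theorems 2.1 and 2.3 show that the ranks of tree-automatic well-founded partial orders are precisely the ordinals below $\omega^{\omega^\omega}$.

**How colors enter.** Let $P$ be a regular set of trees with $\le$ regular, and let $R=\{(x,y):y<x\}$; it is regular. Split $P$ into the finitely many sets $P_p=\{x\in P:\tau(x)=p\}$. Each pair $x>y$ in $P_p$ has a color $(p,q)$ with $q=\delta(x,y)\in F$. An infinite $(p,q)$-homogeneous sequence with $q\in F$ would be an infinite descending chain. So $(p,q)\in W$ for all $p\in Q$, $q\in F$.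

Two tasks remain: bound $\mathrm{rk}(H_c)$ for $c\in W$, and pass from the sets $H_{(p,q)}$ back to $P_p$. The second task has a difficulty of its own: colors split *pairs*, not elements, and a single color need not be transitive. In Example 1.1 refine $G$ so that the state also remembers the parity of $m-n$. Then $[5]>[4]$ and $[4]>[3]$ have color "odd" and $[5]>[3]$ has color "even". Odd-homogeneous sequences have length at most $2$, and the whole rank $\omega$ is carried by the even color. A Ramsey theorem for ranks (Section 6) handles this.

## 3. Cutting along $\mathrm{dom}(x)$, and a recursion that refers to itself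

**Step 1: what the automaton sees after a cut.** Evaluate $\delta$ bottom-up on $D$, starting with the states at $\partial D$ and using $q_0$ at nodes of $D$ where both components are undefined. This gives three facts.

- **Fact 3.1.** For $y,z$ with $y|D=z|D=w$, the state $\delta(y,z)$ is a function of $w$ and $(\delta(y_v,z_v))_{v\in\partial D}$. Indeed, at $u\in D$ the state is $q_0$ if $w(u)=\diamond$, and otherwise it is computed from the states at $u0,u1$ and the label $(w(u),w(u))$.
- **Fact 3.2.** If $D=\mathrm{dom}(x)$, then $\delta(x,y)$ is a function of $x$, $y|D$ and $(\tau(y_v))_{v\in\partial D}$. Indeed $x_v=\varnothing$ for $v\in\partial D$, so the state at $v$ is $\delta(\varnothing,y_v)=\tau(y_v)$.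
- **Fact 3.3.** $\tau(y)$ is a function of $y|D$ and $(\tau(y_v))_{v\in\partial D}$. Here the labels on $D$ are $(\diamond,w(u))$, and the state is $q_0$ where $w(u)=\diamond$.

For $D=\emptyset$ all three are trivial, since $y_\varepsilon=y$.

**Step 2: a first closure property of $W$.** This is what one would try first.

**Observation 3.4.** Let $c\in W$, $c(y,z)=c$, and let $D$ be such that $y|D=z|D=w$ and $\tau(y_v)=\tau(z_v)$ for all $v\in\partial D$. Then $c(y_v,z_v)\in W$ for some $v\in\partial D$.

*Proof.* Otherwise choose for each $v$ an infinite $c(y_v,z_v)$-homogeneous sequence $(b^v_n)_n$, and let $a_n$ be the tree with trace $w$ on $D$ and subtree $b^v_n$ at each $v$. It is well defined: $\tau(b^v_n)=\tau(y_v)$, so $b_n^v=\varnothing$ iff $y_v=\varnothing$, and the domain is prefix-closed because that of $y$ is. By Fact 3.3, $\tau(a_n)=\tau(y)$. By Fact 3.1, $\delta(a_i,a_j)=\delta(y,z)$ for $i<j$. So $(a_n)_n$ is an infinite $c$-homogeneous sequence, a contradiction. $\square$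

**Step 3: where this stops.** Fix $c\in W$ and a first element $x$, with $D=\mathrm{dom}(x)$. The continuations $y$ with $c(x,y)=c$ fall into finitely many pieces according to trace and subtree types. Inside one piece, Observation 3.4 gives every pair $y,z$ (with $y$ before $z$) a position $v\in\partial D$ at which the subtrees have a color $d\in W$. A Ramsey theorem for ranks would then bound $\mathrm{rk}(H_c)$ in terms of the numbers $\mathrm{rk}(H_d)$. But nothing makes $d$ simpler than $c$: Observation 3.4 allows $d=c$, and a bound for $\mathrm{rk}(H_c)$ by something larger than $\mathrm{rk}(H_c)$ says nothing. We need to choose $d$ from a strictly lower stage of an induction.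

That is what the levels do. By definition, $c\in W_{k+1}$ lets us choose $d\in W_k$. The price is that we must now show that every $c\in W$ gets a level. The proof of Observation 3.4 took infinite sequences for the subtree colors as given. For a color without a level we have no such sequences yet; we must build them for all those colors at once.

## 4. Unfolding witness triples: $W\subseteq W_K$

> **Lemma 4.1.** $W\subseteq W_K$.

*Proof.* We show that every color outside $W_K$ has an infinite homogeneous sequence.

**Step 1: one witness per color.** Let $S=C\setminus W_K=C\setminus W_{K+1}$. For each $c=(p_c,q_c)\in S$ choose $x^c,y^c,z^c$ witnessing $c\notin W_{K+1}$. With $D^c=\mathrm{dom}(x^c)$ this means: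
$$c(x^c,y^c)=c(x^c,z^c)=c(y^c,z^c)=c,\qquad y^c|D^c=z^c|D^c=:w^c,$$
the subtrees $y^c_v,z^c_v$ have equal types for all $v\in\partial D^c$, and no $c_v:=c(y^c_v,z^c_v)$ lies in $W_K$. Hence all $c_v$ lie in $S$ again, and $p_{c_v}=\tau(y^c_v)$.

**Step 2: unfold all witnesses simultaneously.** For all $c\in S$ put
$$a^c_0=x^c,\qquad a^c_{n+1}=\text{the tree with trace }w^c\text{ on }D^c\text{ and subtree }a_n^{c_v}\text{ at each }v\in\partial D^c .$$

**Step 3: $a^c_n$ is well defined and $\tau(a^c_n)=p_c$.** Induct on $n$, for all $c\in S$. For $n=0$, $\tau(x^c)=p_c$. For $n+1$: by induction $\tau(a^{c_v}_n)=p_{c_v}=\tau(y^c_v)$, so $a^{c_v}_n=\varnothing$ iff $y^c_v=\varnothing$. Hence the glued object has prefix-closed domain, because $y^c$ has. By Fact 3.3, $\tau(a^c_{n+1})=\tau(y^c)=p_c$.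

**Step 4: $\delta(a^c_i,a^c_j)=q_c$ for $i<j$.** Induct on $i$, for all $c\in S$ and all $j>i$ simultaneously.

For $i=0$: the tree $a^c_j$ with $j\ge1$ has trace $w^c$ on $D^c$ and the same subtree types as $y^c$. Since $D^c=\mathrm{dom}(x^c)$, Fact 3.2 gives $\delta(x^c,a^c_j)=\delta(x^c,y^c)=q_c$.

For $i\ge1$: both trees have trace $w^c$ on $D^c$. By induction $\delta(a^{c_v}_{i-1},a^{c_v}_{j-1})=q_{c_v}=\delta(y^c_v,z^c_v)$ for all $v\in\partial D^c$. By Fact 3.1, $\delta(a^c_i,a^c_j)=\delta(y^c,z^c)=q_c$.

So $(a^c_n)_n$ is an infinite $c$-homogeneous sequence, and $c\notin W$. $\square$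

The three members of the triple have separate jobs. The tree $x$ starts the sequence and its domain fixes the cut; $y$ says what every later element looks like from $x$; the pair $(y,z)$ says how two later elements compare.

## 5. Trees of sequences and rank-exact subtrees

This section collects the tools for Section 6. The main one is Fact 5.6: one may thin out a t.o.s. without changing any rank, so that finitely valued data attached to its leaves become uniform.

**Natural sum.** $\alpha\oplus\beta$ is the natural (Hessenberg) sum: write $\alpha$ and $\beta$ in Cantor normal form with the same exponents and add coefficients. Thus $1\oplus\omega=\omega+1$, although $1+\omega=\omega$. It is commutative, associative and strictly increasing in each argument, $(a+1)\oplus b=(a\oplus b)+1$, and $\alpha,\beta<\omega^\gamma$ implies $\alpha\oplus\beta<\omega^\gamma$. Write $n\odot p$ for the $n$-fold natural sum $p\oplus\dots\oplus p$, with $0\odot p=0$.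

**Notation.** $\sqsubset$ is proper prefix. $T_s=\{t:st\in T\}$ is the cone of $T$ at $s\in T$, and $\mathrm{rk}_{T_s}(t)=\mathrm{rk}_T(st)$. The rank $\mathrm{rk}_T(s)$ is also the supremum of $\mathrm{rk}_T(t)+1$ over all proper extensions $t$ of $s$ in $T$.

**Fact 5.1.**

1. $T\setminus\{\emptyset\}$, ordered by $t<s\iff s\sqsubset t$ (*reverse prefix*), is a well-founded poset of rank $\mathrm{rk}(T)$. The rank of a node in the poset is its rank in $T$, by induction.
2. If $f:T\to T'$ satisfies $s\sqsubset t\Rightarrow f(s)\sqsubset f(t)$, then $\mathrm{rk}(T)\le\mathrm{rk}(T')$. By induction $\mathrm{rk}_T(s)=\sup\{\mathrm{rk}_T(t)+1\}\le\sup\{\mathrm{rk}_{T'}(f(t))+1\}\le\mathrm{rk}_{T'}(f(s))$, with $t$ over the children of $s$. If only $T'$ is known to be without infinite branch, then so is $T$, because $f$ carries an infinite branch to an infinite $\sqsubset$-chain.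
3. For a well-founded poset $P$, the t.o.s. of finite strictly descending sequences has rank $\mathrm{rank}(P)$. By induction the node $(x_1,\dots,x_l)$, $l\ge1$, has rank $\mathrm{rank}_P(x_l)$.

**Fact 5.2.** *For every $\xi\le\mathrm{rk}(T)$ some node of $T$ has rank exactly $\xi$.* Take a node of least rank among those of rank $\ge\xi$. If its rank were $>\xi$, some child would have rank $\ge\xi$, and this rank is smaller. Applied to the cone $T_s$: if $\mathrm{rk}_T(s)\ge\xi$, some $t\sqsupseteq s$ has rank exactly $\xi$.

**Fact 5.3.** *If a well-founded poset is $P=A\cup B$, then $\mathrm{rank}(P)\le\mathrm{rank}(A)\oplus\mathrm{rank}(B)$.*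

*Proof.* Let $A_{<x}=\{a\in A:a<x\}$, similarly $B_{<x}$, and $\rho(x)=\mathrm{rank}(A_{<x})\oplus\mathrm{rank}(B_{<x})$. Let $y<x$, say $y\in A$. The set $A_{<x}$ contains $y$ and every element of $A$ below $y$. So $\mathrm{rank}(A_{<y})=\mathrm{rank}_A(y)<\mathrm{rank}(A_{<x})$. Also $\mathrm{rank}(B_{<y})\le\mathrm{rank}(B_{<x})$. Hence $\rho(y)<\rho(x)$; the case $y\in B$ is symmetric. By induction $\mathrm{rank}_P(x)\le\rho(x)$ for all $x$. If $x\in A$, then $\mathrm{rank}(A_{<x})=\mathrm{rank}_A(x)<\mathrm{rank}(A)$ and $\mathrm{rank}(B_{<x})\le\mathrm{rank}(B)$, so $\rho(x)<\mathrm{rank}(A)\oplus\mathrm{rank}(B)$; symmetrically if $x\in B$. So $\mathrm{rank}_P(x)+1\le\mathrm{rank}(A)\oplus\mathrm{rank}(B)$ for all $x\in P$. $\square$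

Consequently, if $\mathrm{rank}(P)\ge\omega^\gamma$ and $P$ is a union of finitely many pieces, one piece has rank $\ge\omega^\gamma$.

**Rank-exact subtrees.** $T'\preceq T$ means: $T'\subseteq T$ is a t.o.s. and $\mathrm{rk}_{T'}(s)=\mathrm{rk}_T(s)$ for all $s\in T'$. The relation $\preceq$ is transitive. Leaves of $T'\preceq T$ have rank $0$, so they are leaves of $T$. Example: let $T$ be the t.o.s. of descending sequences of natural numbers, of rank $\omega$. The prefixes of the sequences $(n,n-1,\dots,0)$ with $n$ even form a rank-exact subtree: every nonroot node keeps a child of rank one less unless it is a leaf, and the root still has children of unbounded finite rank.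

**Fact 5.4 (criterion).** *A nonempty prefix-closed $T'\subseteq T$ satisfies $T'\preceq T$ iff for every $s\in T'$*
$$\mathrm{rk}_T(s)=\sup\{\mathrm{rk}_T(t)+1:t\in T'\text{ a child of }s\}.$$
"Only if" is the definition of $\mathrm{rk}_{T'}$. For "if", induct on $\mathrm{rk}_T(s)$: the children $t\in T'$ of $s$ satisfy $\mathrm{rk}_{T'}(t)=\mathrm{rk}_T(t)$, so $\mathrm{rk}_{T'}(s)=\mathrm{rk}_T(s)$.

**Fact 5.5.** *If the leaves of $T$ are colored with finitely many colors, there is $T'\preceq T$ all of whose leaves have the same color.*

*Proof.* Induct on $\mathrm{rk}(T)$. Rank $0$ is trivial. If the rank is $\beta+1$, keep only one child of rank $\beta$ and apply induction to its cone. If the rank is a limit $\lambda$, apply induction to the cone of each child $x$, getting a color $e(x)$. As there are finitely many colors, some $e$ satisfies $\sup\{\mathrm{rk}(x)+1:e(x)=e\}=\lambda$; keep those children. In each case Fact 5.4 applies. $\square$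

**Fact 5.6.** *Suppose each leaf $u$ of $T$ carries a map $\psi_u:\{1,\dots,|u|\}\to\Gamma$, with $\Gamma$ finite. Then there are $T'\preceq T$ and $v:T'\setminus\{\emptyset\}\to\Gamma$ with $\psi_u(|s|)=v(s)$ for all leaves $u$ of $T'$ and $\emptyset\ne s\sqsubseteq u$.*

In words: the $n$-th value carried by a leaf depends only on the initial segment of length $n$ of that leaf.

*Proof.* Let $S_0=T$. For $n\ge1$, given $S_{n-1}\preceq T$, replace for each $s\in S_{n-1}$ of length $n$ the cone at $s$ by a rank-exact subtree on which the leaf color $t\mapsto\psi_{st}(n)$ is constant, using Fact 5.5. This gives $S_n\preceq S_{n-1}$, and $S_n$ and $S_{n-1}$ have the same nodes of length $\le n$. So $T'=\bigcap_nS_n$ has the same nodes of length $\le n+1$ as $S_n$.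

For $s\in T'$ with $|s|=n$, the children of $s$ in $T'$ are its children in $S_n\preceq T$, so Fact 5.4 gives $T'\preceq T$. A leaf of $T'$ is a leaf of $T$, hence of every $S_n$. For $s\in T'$ of length $n\ge1$, all leaves $u\sqsupseteq s$ of $T'$ are leaves of $S_n$, so $\psi_u(n)$ is the same for all of them. Call it $v(s)$. $\square$

## 6. A Ramsey theorem for ordinal ranks

Let $P$ be a well-founded poset and $\chi$ a coloring of the pairs $x>y$ with colors $1,\dots,k$, $k\ge1$. Let $H_i(P)$ be the t.o.s. of finite sequences $x_1>\dots>x_l$ in $P$ with $\chi(x_a,x_b)=i$ for all $a<b$; all such sequences of length $\le1$ are included.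

> **Theorem 6.1.** If $\mathrm{rank}(P)\ge\omega^{p_1\oplus\dots\oplus p_k}$, then $\mathrm{rk}(H_i(P))\ge\omega^{p_i}$ for some $i$.

**Small cases.** For $k=1$, $H_1(P)$ is the t.o.s. of all descending sequences, and the statement is Fact 5.1(3). If all $p_i=1$, finite Ramsey is enough: $\mathrm{rank}(P)\ge\omega$ gives descending sequences of every finite length, hence homogeneous ones of every finite length; some color occurs for infinitely many lengths, so $\mathrm{rk}(H_i(P))\ge\omega$ for that $i$.

A typical two-color situation is $P=\omega^2$, viewed as pairs of natural numbers ordered lexicographically. Color a pair $x>y$ by $1$ if the first coordinate drops and by $2$ if it stays the same. Color-$1$ sequences descend in the first coordinate, color-$2$ sequences descend in the second with the first fixed. So both $H_1(P)$ and $H_2(P)$ have rank $\omega$, while $P$ has rank $\omega^2$: ranks of the color trees can multiply, and exponents add.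

**Why branchwise Ramsey is not enough.** For $\mathrm{rk}(H_i(P))>\omega$ we need one element $x_1$ that begins color-$i$ homogeneous sequences of every finite length. Ramsey's theorem applied to each long descending sequence separately produces long homogeneous subsequences, but gives no control over their first elements. Subsequences from different branches need not share any node. The remedy is to first thin the tree, without loss of rank, so that the color of a pair $s\sqsubset t$ lying in different rank ranges depends only on these ranges. Then finite Ramsey is applied once, to the ranges.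

*Proof of Theorem 6.1.* Fix $k$ and induct on $\gamma=p_1\oplus\dots\oplus p_k$, for all $P,\chi$ simultaneously.

**Case (a): some $p_i=0$.** Then $P\ne\emptyset$, so $\mathrm{rk}(H_i(P))\ge1=\omega^{p_i}$.

**Case (b): all $p_i\ge1$ and some $p_j$ is a limit.** For each $p'<p_j$ apply induction to $P$ with $p'$ in place of $p_j$; the natural sum becomes smaller than $\gamma$. Either some $i\ne j$ has $\mathrm{rk}(H_i(P))\ge\omega^{p_i}$, or $\mathrm{rk}(H_j(P))\ge\omega^{p'}$ for all $p'<p_j$ and hence $\mathrm{rk}(H_j(P))\ge\omega^{p_j}$.

**Case (c): all $p_i=p_i'+1$.** This occupies the rest of the section.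

**Step 1: set-up.** The purpose is to arrange a contradiction with a bound of the form $\omega^{p_i'}M$. We have $\gamma=\gamma'+1$, where
$$\gamma'=p_i'\oplus\bigoplus_{q\ne i}p_q\qquad\text{for every }i .$$
Put $\theta=\omega^{\gamma'}$. Suppose $\mathrm{rk}(H_i(P))<\omega^{p_i}$ for all $i$. Choose $M\ge1$ with $\mathrm{rk}(H_i(P))<\omega^{p_i'}M$ for all $i$. By Ramsey's theorem choose $m\ge1$ such that for every $k$-coloring of the pairs from $\{0,\dots,m-1\}$ there are a set of size $M$ and a color $i$ such that all pairs from the set have color $i$ (if $M=1$, any $i$ will do).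

The t.o.s. of descending sequences of $P$ has rank $\ge\omega^\gamma>\theta m$. By Fact 5.2 it has a cone $T$ of rank exactly $\theta m$. For nonroot nodes $s\sqsubset t$ of $T$ put $\chi(s,t)=\chi(\mathrm{last}(s),\mathrm{last}(t))$.

**Step 2: stratification.** The purpose is to make descents in $T$ pass through the ranks $\theta j$ without jumping over them. Call a t.o.s. $T$ of rank $\theta m$ *stratified* if for all $j<m$: $\mathrm{rk}(s)>\theta j$ implies that all children $t$ of $s$ have $\mathrm{rk}(t)\ge\theta j$. For example, with $\theta=\omega$ and $m=2$, the t.o.s. of descending sequences in $\omega2$ is not stratified: $(\omega+3)$ has rank $\omega+3>\omega$ and a child $(\omega+3,5)$ of rank $5$. Dropping all such steps leaves the children $\omega+2,\omega+1,\omega$, and the rank of the node is unchanged.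

*Every t.o.s. $T$ of rank $\theta m$ has a stratified $T'\preceq T$.* Keep exactly those nodes along whose path from the root every step satisfies the condition. We check Fact 5.4. If $\mathrm{rk}(s)=\beta+1$, a child of rank $\beta$ is kept, because $\beta+1>\theta j$ gives $\beta\ge\theta j$. If $\mathrm{rk}(s)=\lambda$ is a limit, let $j$ be the largest $j<m$ with $\theta j<\lambda$; all children of rank $\ge\theta j$ are kept, and their ranks are cofinal in $\lambda$.

Rank-exact subtrees of stratified trees are stratified. The cone at a node of rank $\theta j$ is stratified with $j$ in place of $m$. For a nonroot node $t$ of a tree of rank $\theta m$, let its *block* $b(t)<m$ be defined by $\theta b(t)\le\mathrm{rk}(t)<\theta(b(t)+1)$.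

**Step 3: uniformization.** The purpose is to make colors between blocks constant while keeping full rank $\theta$ in each block.

> **Claim U($m$).** Let $T$ be stratified of rank $\theta m$, $\chi$ a coloring of the pairs $s\sqsubset t$ of nonroot nodes and $c$ a coloring of the nonroot nodes, each with finitely many colors. Then there are $T'\preceq T$, $N\subseteq T'\setminus\{\emptyset\}$, $c$-colors $e_b$ ($b<m$) and $\chi$-colors $\kappa(a,b)$ ($m>a>b$) such that
>
> (i) $c(t)=e_{b(t)}$ for $t\in N$;
>
> (ii) $\chi(s,t)=\kappa(b(s),b(t))$ for $s\sqsubset t$ in $N$ with $b(s)>b(t)$;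
>
> (iii) for $j<m$ and $s\in T'$ with $\mathrm{rk}(s)=\theta(j+1)$, the poset $N_j(s)=\{t\in N:s\sqsubset t,\ b(t)=j\}$ (reverse prefix) has rank $\ge\theta$.

The node coloring $c$ is there for the induction: it carries, down into the lower blocks, the colors toward the nodes above.

*Proof of the claim.* Induct on $m$. For $m=0$ take $T'=T=\{\emptyset\}$ and $N=\emptyset$. Let $m\ge1$.

*The top block.* Let $T^{\rm top}=\{s\in T:\mathrm{rk}_T(s)\ge\theta(m-1)\}$. Then
$$\mathrm{rk}_T(s)=\theta(m-1)+\mathrm{rk}_{T^{\rm top}}(s)\qquad(s\in T^{\rm top}).\tag{6.2}$$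
If $\mathrm{rk}_T(s)=\theta(m-1)$, no child of $s$ is in $T^{\rm top}$, so $\mathrm{rk}_{T^{\rm top}}(s)=0$. If $\mathrm{rk}_T(s)>\theta(m-1)$, then by stratification all children of $s$ are in $T^{\rm top}$, and the formula follows by induction and continuity of $\xi\mapsto\theta(m-1)+\xi$. At the root, $\theta m=\theta(m-1)+\theta$, so $T^{\rm top}$ has rank $\theta\ge1$. Its leaves are the nodes of rank exactly $\theta(m-1)$; they have length $\ge1$. All nonroot nodes of $T^{\rm top}$ have block $m-1$.

*The lower blocks, below each leaf $u$ of $T^{\rm top}$.* Let $l=|u|$ and let $u|1,\dots,u|l=u$ be the nonempty initial segments of $u$. Apply U($m-1$) to the cone $T_u$, which is stratified of rank $\theta(m-1)$, with the pair coloring inherited from $\chi$ and the node coloring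
$$t\mapsto\bigl(c(ut),\chi(u|1,ut),\dots,\chi(u|l,ut)\bigr).$$
It has finitely many values. Blocks in $T_u$ and in $T$ agree, since $\mathrm{rk}_{T_u}(t)=\mathrm{rk}_T(ut)$. We obtain $T'_u\preceq T_u$, $N_u$, $\kappa_u$ and for each $b<m-1$ a constant tuple, written $(e^u_b,\psi_u(1)(b),\dots,\psi_u(l)(b))$. Thus for all $t\in N_u$ and $1\le r\le l$
$$c(ut)=e^u_{b(t)},\qquad\chi(u|r,ut)=\psi_u(r)(b(t)).$$

*Uniformity over the leaves $u$.* Each $\psi_u(r)$ is a map from $\{b:b<m-1\}$ to the $\chi$-colors; there are finitely many such maps. First apply Fact 5.5 with the leaf coloring $u\mapsto(\kappa_u,(e^u_b)_{b<m-1})$, which takes finitely many values. Then apply Fact 5.6 to the $\psi_u$. We obtain $S\preceq T^{\rm top}$ such that $\kappa_u$ and $(e^u_b)_b$ are the same for all leaves $u$ of $S$, and $\psi_u(|s|)=v(s)$ depends only on $s$ for $\emptyset\ne s\sqsubseteq u$.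

*Uniformity inside the top block.* By Fact 5.1(1) the poset $S\setminus\{\emptyset\}$ has rank $\theta=\omega^{\gamma'}$. By the consequence of Fact 5.3, some class $N^{\rm top}$ of the finite partition $s\mapsto(c(s),v(s))$ has rank $\ge\theta$.

*Assembly.* With $u$ ranging over the leaves of $S$, put
$$T'=S\cup\bigcup_uuT'_u,\qquad N=N^{\rm top}\cup\bigcup_uuN_u .$$
Let $e_{m-1}$ be the common value $c(s)$, and $\kappa(m-1,b)$ the common value $v(s)(b)$, for $s\in N^{\rm top}$. Let the remaining $e_b$ and $\kappa(a,b)$ be the common $e_b^u$ and $\kappa_u(a,b)$.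

*$T'\preceq T$.* We use Fact 5.4. For a non-leaf $s$ of $S$, the children of $s$ in $T'$ are its children in $S$. Since $S\preceq T^{\rm top}$, formula (6.2) and continuity give $\mathrm{rk}_T(s)=\sup\{\mathrm{rk}_T(t)+1\}$ over these children. For nodes in $uT'_u$ use $T'_u\preceq T_u$.

*(i)* holds by the choice of $N^{\rm top}$ and of the $e^u_b$.

*(ii)* Let $s\sqsubset t$ be in $N$ with $b(s)>b(t)$. Members of $uN_u$ properly extend the leaf $u$ of $S$, so they lie outside $S$. If $s,t$ both lie outside $S$, the leaves of $S$ below which they lie are both prefixes of $t$, hence equal. So $s,t$ lie in the same $uN_u$, and $\kappa_u$ applies. If $s\notin S$, then $t\notin S$, as $S$ is prefix-closed. If both lie in $N^{\rm top}$, their blocks are equal, which is excluded. There remains $s\in N^{\rm top}$ and $ut\in uN_u$ with $s\sqsubset ut$ (now writing $ut$ for the second node). Then $s$ and $u$ are comparable, and $s\sqsubseteq u$ because $s\in S$ and $u$ is a leaf of $S$. So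
$$\chi(s,ut)=\psi_u(|s|)(b(t))=v(s)(b(t))=\kappa(m-1,b(t)).$$

*(iii)* For $j=m-1$ only $s=\emptyset$ has rank $\theta m$, and $N_{m-1}(\emptyset)=N^{\rm top}$. For $j<m-1$ we have $\mathrm{rk}(s)\le\theta(m-1)$. So either $s\notin S$, or $s$ is a leaf of $S$. In both cases $s$ lies in some $uT'_u$ (possibly $s=u$), and all elements of $N_j(s)$ lie in $uN_u$. So (iii) is inherited from U($m-1$). $\square$

**Step 4: one color for $M$ blocks, and full rank in each.** Replace the tree $T$ of Step 1 by a stratified rank-exact subtree and apply U($m$) with constant $c$. By the choice of $m$ there are $a_M>\dots>a_1$ in $\{0,\dots,m-1\}$ and a color $i$ with $\kappa(a_r,a_q)=i$ for all $r>q$.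

Let $j<m$ and $s\in T'$ with $\mathrm{rk}(s)=\theta(j+1)$. For each color $q$, taking last elements maps $H_q(N_j(s))$ into $H_q(P)$, respecting proper prefixes. So $\mathrm{rk}(H_q(N_j(s)))\le\mathrm{rk}(H_q(P))<\omega^{p_q}$. On the other hand $\mathrm{rank}(N_j(s))\ge\omega^{\gamma'}$. The induction hypothesis, with $p_i$ replaced by $p_i'$ and the sum $\gamma'<\gamma$, leaves only
$$\mathrm{rk}(H_i(N_j(s)))\ge\omega^{p_i'}.\tag{6.3}$$

**Step 5: stacking the $M$ blocks.** For $1\le r\le M$ and $s\in T'$ with $\mathrm{rk}(s)=\theta(a_r+1)$ let $\mathcal H_r(s)$ be the t.o.s. of sequences $t_1\sqsubset\dots\sqsubset t_l$ in $N$, all extending $s$ properly, with blocks in $\{a_1,\dots,a_r\}$ and all pairs of color $i$. We show $\mathrm{rk}(\mathcal H_r(s))\ge\omega^{p_i'}r$ by induction on $r$.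

For $r=1$, $\mathcal H_1(s)=H_i(N_{a_1}(s))$, and (6.3) applies.

Let $r>1$ and $H=H_i(N_{a_r}(s))\subseteq\mathcal H_r(s)$. For $h\in H$ let $t$ be its last element ($t=s$ if $h=\emptyset$). As $\mathrm{rk}(t)\ge\theta a_r\ge\theta(a_{r-1}+1)$, Fact 5.2 in $T'$ gives $s'\sqsupseteq t$ in $T'$ of rank $\theta(a_{r-1}+1)$. For $h'\in\mathcal H_{r-1}(s')$ the concatenation $h^\frown h'$ is in $\mathcal H_r(s)$: by (ii), the colors between members of $h$ and members of $h'$ are of the form $\kappa(a_r,a_q)=i$ with $q<r$. So $\mathrm{rk}_{\mathcal H_r(s)}(h)\ge\omega^{p_i'}(r-1)$ for every $h\in H$. By induction on $\mathrm{rk}_H(h)$ it follows that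
$$\mathrm{rk}_{\mathcal H_r(s)}(h)\ge\omega^{p_i'}(r-1)+\mathrm{rk}_H(h).$$
For $\mathrm{rk}_H(h)=0$ this was just shown; otherwise take the supremum over the children of $h$ in $H$ and use continuity of $\xi\mapsto\omega^{p_i'}(r-1)+\xi$. For $h=\emptyset$, with (6.3), $\mathrm{rk}(\mathcal H_r(s))\ge\omega^{p_i'}(r-1)+\omega^{p_i'}=\omega^{p_i'}r$.

**Step 6: contradiction.** Since $\theta(a_M+1)\le\theta m$, Fact 5.2 gives $s\in T'$ of rank $\theta(a_M+1)$. Taking last elements maps $\mathcal H_M(s)$ into $H_i(P)$, so $\mathrm{rk}(H_i(P))\ge\omega^{p_i'}M$, contrary to the choice of $M$. $\blacksquare$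

## 7. Levels bound ranks, and the proof of Theorem 2.1

We return to the automaton of Section 1. Fix $c\in W_{k+1}$, an $x\in\mathcal T$ whose type is the first component of $c$, $D=\mathrm{dom}(x)$, and $Y=\{y:c(x,y)=c\}$. Partition $Y$ into finitely many *pieces* $\pi$ according to $(y|D,(\tau(y_v))_{v\in\partial D})$. Let $G$ be the set of $c$-homogeneous sequences in $Y$, which is the cone of $H_c$ at $(x)$, and let $G_\pi$ be the set of those with all members in $\pi$.

**Fact 7.1 (from pieces to the cone).** *If no $G_\pi$ has an infinite branch, neither has $G$, and $\mathrm{rk}(G)\le\bigoplus_\pi\mathrm{rk}(G_\pi)$.* An infinite branch of $G$ has infinitely many members in one piece, giving an infinite branch of some $G_\pi$. For $s\in G$ let $s|\pi$ be the subsequence of members in $\pi$; it lies in $G_\pi$. A proper extension of $s$ properly extends at least one $s|\pi$ and shortens none, so $s\mapsto\bigoplus_\pi\mathrm{rk}_{G_\pi}(s|\pi)$ strictly decreases under proper extension. Hence $\mathrm{rk}_G(s)$ is at most this value; take $s=\emptyset$.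

**Fact 7.2 (inside one piece).** The aim is to bound $\mathrm{rk}(G_\pi)$ by the ranks of the $H_d$ with $d\in W_k$.

For nonempty $s\sqsubset t$ in $G_\pi$ with last elements $y,z$ we have $c(x,y)=c(x,z)=c(y,z)=c$, equal traces on $D$ and equal subtree types. Since $c\in W_{k+1}$, we may choose a color $(v,d)$ for the pair $(s,t)$ with $v\in\partial D$ and $d=c(y_v,z_v)\in W_k$. Let $J_\pi\subseteq\partial D\times W_k$ be the set of occurring colors. For $(v,d)\in J_\pi$, all $y\in\pi$ have $\tau(y_v)$ equal to the first component of $d$, because subtree types are constant on $\pi$. So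
$$s_1\sqsubset\dots\sqsubset s_l\ \mapsto\ (\mathrm{last}(s_1)_v,\dots,\mathrm{last}(s_l)_v)$$
maps $(v,d)$-homogeneous chains in $G_\pi\setminus\{\emptyset\}$ into $H_d$, respecting proper prefixes. *Suppose that no $H_d$ with $d\in W_k$ has an infinite branch. Then:*

- $G_\pi$ has no infinite branch. Otherwise apply infinite Ramsey to its nonempty nodes; an infinite homogeneous subset would give an infinite branch of some $H_d$.
- If $J_\pi=\emptyset$, then $\mathrm{rk}(G_\pi)\le1$, since no two nonempty nodes are comparable.
- If $J_\pi\ne\emptyset$ and $\mathrm{rk}(H_d)<\omega^{p_{(v,d)}}$ for all $(v,d)\in J_\pi$, then $\mathrm{rk}(G_\pi)<\omega^{\bigoplus_{J_\pi}p_{(v,d)}}$. This is Theorem 6.1 for the poset $G_\pi\setminus\{\emptyset\}$ (reverse prefix), which has rank $\mathrm{rk}(G_\pi)$: if the conclusion failed, some $(v,d)$-homogeneous tree, and with it $H_d$, would have rank $\ge\omega^{p_{(v,d)}}$.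

> **Lemma 7.3.** For $k\ge1$ and $c\in W_k$: $H_c$ has no infinite branch and $\mathrm{rk}(H_c)\le\omega^{\omega^{k-1}}$.

*Proof.* Induct on $k$. Every nonempty sequence in $H_c$ starts with some $x$ of the right type, so $H_c$ has no infinite branch if no cone $G$ at $(x)$ has one, and $\mathrm{rk}(H_c)=\sup_x(\mathrm{rk}(G)+1)$.

*Case $k=1$.* Since $W_0=\emptyset$, all $J_\pi=\emptyset$ and all $\mathrm{rk}(G_\pi)\le1$. By Fact 7.1, $\mathrm{rk}(G)$ is finite for each $x$. Hence $\mathrm{rk}(H_c)\le\omega=\omega^{\omega^0}$.

*Step $k\to k+1$.* Let $c\in W_{k+1}$ and $p=\omega^{k-1}+1$. By induction $\mathrm{rk}(H_d)\le\omega^{\omega^{k-1}}<\omega^p$ for $d\in W_k$. By Fact 7.2, $\mathrm{rk}(G_\pi)<\omega^{n\odot p}$ with $n=|J_\pi|$, or $\mathrm{rk}(G_\pi)\le1$. As $p<\omega^k$, also $n\odot p<\omega^k$, so $\mathrm{rk}(G_\pi)<\omega^{\omega^k}$. By Fact 7.1, $\mathrm{rk}(G)<\omega^{\omega^k}$ for every $x$, hence $\mathrm{rk}(H_c)\le\omega^{\omega^k}$. $\square$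

**Consequence 7.4.** Lemma 7.3 gives $W_K\subseteq W$, and with Lemma 4.1
$$W=W_K.$$
The color $(q_0,q_0)$ is not in $W$, because of the sequence $\varnothing,\varnothing,\dots$. As $W_0\subsetneq W_1\subsetneq\dots\subsetneq W_K=W\subsetneq C$ and $|C|=|Q|^2$, we get $K\le|Q|^2-1$.

**Proof of Theorem 2.1.** Rank is invariant under isomorphism, so let $P$ be a regular set of $\Sigma$-trees with $\le$ regular, and let $Q$ be the state set of an automaton in standard form for $R=\{(x,y):y<x\}$.

*Step 1: the relevant colors have a level.* For $c=(p,q)$ with $q\in F$, every infinite $c$-homogeneous sequence is an infinite strictly descending chain in $P$. Hence $c\in W=W_K$.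

*Step 2: the degenerate case $K=0$.* Then $W=\emptyset$, so $F=\emptyset$ by Step 1. No two distinct elements of $P$ are comparable, and $\mathrm{rank}(P)\le1$; the stated bounds hold.

*Step 3: one type at a time.* Let $K\ge1$ and $P_p=\{x\in P:\tau(x)=p\}$. Color $x>y$ in $P_p$ by $\delta(x,y)\in F$. If no color occurs, $\mathrm{rank}(P_p)\le1$. For a color $q$ that occurs, the $q$-homogeneous descending sequences of $P_p$ lie in $H_{(p,q)}$, which by Lemma 7.3 has rank $\le\omega^{\omega^{K-1}}<\omega^{\omega^{K-1}+1}$. Theorem 6.1 gives $\mathrm{rank}(P_p)<\omega^{n\odot(\omega^{K-1}+1)}$ with $n\le|F|$, and this is $<\omega^{\omega^K}$ because $n\odot(\omega^{K-1}+1)<\omega^K$.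

*Step 4: all types together.* By Fact 5.3,
$$\mathrm{rank}(P)<\omega^{\omega^K}\le\omega^{\omega^{|Q|^2-1}}<\omega^{\omega^\omega}.\qquad\blacksquare$$

## 8. Regular relations without infinite homogeneous sequences

The argument used transitivity of the order very little. This section proves Theorem 2.2, where $R$ need not be an order.

**Proof of Theorem 2.2.** Use an automaton in standard form for $R$. Sections 3 and 4 and Section 7 up to $W=W_K$, $K\le|Q|^2-1$ use nothing about $R$ except regularity.

*Step 1: the relevant colors have a level.* If $q\in F$, an infinite $(p,q)$-homogeneous sequence is excluded by hypothesis, so $(p,q)\in W=W_K$.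

*Step 2: split by type.* Call a sequence $(x_1,\dots,x_l)$ with $(x_i,x_j)\in R$ for all $i<j$ *$R$-homogeneous*. Let $G^p$ be the tree of $R$-homogeneous sequences of trees of type $p$. It has no infinite branch, by hypothesis. As in Fact 7.1, with the map $s\mapsto\bigoplus_p\mathrm{rk}_{G^p}(s|p)$, where $s|p$ is the subsequence of members of type $p$, the rank of the tree of all $R$-homogeneous sequences is at most $\bigoplus_{p\in Q}\mathrm{rk}(G^p)$.

*Step 3: bound one type.* If $K=0$, then $F=\emptyset$ by Step 1, all $\mathrm{rk}(G^p)\le1$, and the rank is finite. Let $K\ge1$. Color $s\sqsubset t$ in $G^p\setminus\{\emptyset\}$ by $\delta(\mathrm{last}(s),\mathrm{last}(t))\in F$. If no color occurs, $\mathrm{rk}(G^p)\le1$. Otherwise taking last elements maps $q$-homogeneous chains into $H_{(p,q)}$, respecting proper prefixes, and $\mathrm{rk}(H_{(p,q)})<\omega^{\omega^{K-1}+1}$ by Lemma 7.3. Theorem 6.1, applied to the poset $G^p\setminus\{\emptyset\}$ of rank $\mathrm{rk}(G^p)$, gives $\mathrm{rk}(G^p)<\omega^{n\odot(\omega^{K-1}+1)}<\omega^{\omega^K}$ with $n\le|F|$. The natural sum over $p$ is then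 $<\omega^{\omega^K}\le\omega^{\omega^{|Q|^2-1}}$.

*Step 4: arbitrary strict orders inside $R$.* Let $\prec$ be a strict partial order on a set of finite trees with $\{(x,y):y\prec x\}\subseteq R$. Strictly $\prec$-descending sequences are $R$-homogeneous, by transitivity of $\prec$. So $\prec$ is well-founded, and its tree of descending sequences is contained in the tree just bounded. By Fact 5.1, the rank of $\prec$ is $<\omega^{\omega^\omega}$. $\blacksquare$

## 9. Trees with fewer than $d$ ones along each address: the upper bound in Theorem 2.3

Here $E_d$ is the set of words with fewer than $d$ ones, and $E_0=\emptyset$. For example, trees with domain in $E_1$ are the chains along $0$. The gain over Section 7 comes from induction on the following degree.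

**Step 1: make the type know the degree.** Let $\deg(x)$ be the least $e$ with $\mathrm{dom}(x)\subseteq E_e$. Then $\deg(\varnothing)=0$, and $\deg(x)=\max(\deg x_0,\deg x_1+1)$ for nonempty $x$: indeed $\mathrm{dom}(x)\subseteq E_e$ iff $e\ge1$, $\mathrm{dom}(x_0)\subseteq E_e$ and $\mathrm{dom}(x_1)\subseteq E_{e-1}$. So the triples
$$\bigl(\delta(x,y),\ \min(\deg x,d+1),\ \min(\deg y,d+1)\bigr)$$
can be computed bottom-up: a truncated degree is $0$ where the component has label $\diamond$, and otherwise is the maximum above, truncated at $d+1$. This is another automaton in standard form, with state $(q_0,0,0)$ for missing subtrees and final states those with first component in $F$. Hence we may assume that $\tau(x)$ determines $\min(\deg x,d+1)$. Sections 3, 4 and 7 apply to the new automaton; we keep the notation $q_0,Q,F,C$.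

Call $c$ *realized* if $c=c(y,z)$ for some $y,z$, and write $\deg c$ for the value determined by its first component. The only realized color of degree $0$ is $(q_0,q_0)$, since only $\varnothing$ has degree $0$; and $(q_0,q_0)\notin W$.

**Step 2: exponents below $\omega^e$ for degree $e$.**

> **Claim 9.1.** For $0\le e\le d$ there is $r(e)<\omega^e$ with $\mathrm{rk}(H_c)<\omega^{r(e)}$ for all realized $c\in W$ with $\deg c\le e$.

*Proof.* For $e=0$ there is no such $c$; put $r(0)=0$. Let $e\ge1$. By induction on $k$ we find $r_k<\omega^e$ with $r_k\ge r(e-1)$ such that $\mathrm{rk}(H_c)<\omega^{r_k}$ for all realized $c\in W_k$ with $\deg c\le e$. Start with $r_0=r(e-1)$; here $W_0=\emptyset$.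

Given $r_k$, let $c\in W_{k+1}$ be realized. If $\deg c<e$, then $\mathrm{rk}(H_c)<\omega^{r(e-1)}$, since $W_{k+1}\subseteq W$. Let $\deg c=e$, and use the notation $x,D,Y,\pi,G,G_\pi,J_\pi$ of Section 7. All members of $c$-homogeneous sequences have degree exactly $e$ (as $e\le d$), in particular $D=\mathrm{dom}(x)\ne\emptyset$.

*Positions $v\in\partial D$ containing a $1$.* For $y\in Y$ and $u\in\mathrm{dom}(y_v)$, the word $vu\in\mathrm{dom}(y)$ has fewer than $e$ ones, so $u$ has fewer than $e-1$. Thus $\mathrm{dom}(y_v)\subseteq E_{e-1}$. So colors $(v,d')\in J_\pi$ with such $v$ have $d'\in W$ realized of degree $\le e-1$, and the exponent $r(e-1)$ can be used for them.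

*Positions without a $1$.* Exactly one $v\in\partial D$ contains no $1$, namely $0^n$ with $n$ minimal such that $0^n\notin D$. It contributes at most $|C|$ colors to $J_\pi$, all realized, in $W_k$, of degree $\le e$, with exponent $r_k$.

Hence, if $J_\pi\ne\emptyset$, Fact 7.2 gives for some finite $N$
$$\mathrm{rk}(G_\pi)<\omega^{(N\odot r(e-1))\oplus(|C|\odot r_k)}\le\omega^{r'},\qquad r'=\omega^{e-1}\oplus(|C|\odot r_k),$$
because $r(e-1)<\omega^{e-1}$ implies $N\odot r(e-1)<\omega^{e-1}$. If $J_\pi=\emptyset$, then $\mathrm{rk}(G_\pi)\le1<\omega^{r'}$. By Fact 7.1, $\mathrm{rk}(G)<\omega^{r'}$ for each $x$. The number $N$ depends on $x$, but $r'$ does not; so $\mathrm{rk}(H_c)\le\omega^{r'}<\omega^{r'+1}$. Put $r_{k+1}=r'+1$. Then $r(e-1)<\omega^{e-1}\le r_{k+1}<\omega^e$.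

Finally $r(e)=r_K$ proves the claim, since $W=W_K$. $\square$

**Step 3: conclusion.** Let all trees of $P$ have domain $\subseteq E_d$. As in the proof of Theorem 2.1, color the pairs $x>y$ in $P_p$ by $\delta(x,y)\in F$. For each occurring $q$, the color $(p,q)$ is realized, lies in $W$ and has degree $\le d$. So $\mathrm{rank}(P_p)\le1$ or, by Theorem 6.1 and Claim 9.1, $\mathrm{rank}(P_p)<\omega^{|F|\odot r(d)}$. Both are $<\omega^{\omega^d}$, since $r(d)<\omega^d$. By Fact 5.3, $\mathrm{rank}(P)<\omega^{\omega^d}$.

## 10. Presenting every ordinal below $\omega^{\omega^d}$ over $E_d$: the lower bound in Theorem 2.3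

**Step 1: the ordinals to be coded.** Let $d,n\ge1$. By the textbook description of ordinal exponentiation, the finite-support functions $f:\omega^{d-1}\to\omega$, compared at the largest position where they differ, form a well-order of type $\omega^{\omega^{d-1}}$. Here positions are tuples $i=(i_1,\dots,i_{d-1})$ of natural numbers ordered lexicographically; for $d=1$ there is one position. So $n$-tuples of such functions, ordered lexicographically, have type $\omega^{\omega^{d-1}n}$.

**Step 2: the coding.** Let $\pi(i)=0^{i_1}1\cdots0^{i_{d-1}}1$, with $\pi(i)=\varepsilon$ if $d=1$. Encode $f$ by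
$$U_f=\{\varepsilon\}\cup\{u:u\text{ a prefix of }\pi(i)0^{f(i)}\text{ for some }i\text{ with }f(i)\ge1\}\subseteq E_d .$$
For instance, for $d=2$ and $f$ with $f(1)=2$ and all other values $0$, $U_f$ consists of the prefixes of $0100$. Encode $(f_1,\dots,f_n)$ by the tree with domain $\bigcup_jU_{f_j}$, node $u$ being labeled $\{j:u\in U_{f_j}\}$.

**Step 3: the set of codes is regular.** The codes are the trees, labeled by subsets of $\{1,\dots,n\}$, with the following properties, where $U_j$ is the set of nodes whose label contains $j$: all labels are nonempty; each $U_j$ contains $\varepsilon$, is prefix-closed and contained in $E_d$; and each prefix-maximal element $\ne\varepsilon$ of $U_j$ has exactly $d-1$ ones and ends in $0$. A finite automaton checks this by keeping track of the number of ones (up to $d$) and of the last letter along each path.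

Every $U_f$ has these properties: its maximal elements $\ne\varepsilon$ are among the words $\pi(i)0^{f(i)}$ with $f(i)\ge1$. Conversely, the maximal elements $\ne\varepsilon$ of such a $U_j$ have the form $\pi(i)0^m$ with $m\ge1$, at most one for each $i$, since two for the same $i$ would be comparable. So $U_j=U_f$ with $f(i)=\max(\{0\}\cup\{m:\pi(i)0^m\in U_j\})$.

**Step 4: the order is regular.** For finite prefix-closed $U,V$ (possibly empty), with $U_b=\{u:bu\in U\}$, compute bottom-up $\mathrm{cmp}_e(U,V)\in\{<,=,>\}$ for $1\le e\le d$:

- $\mathrm{cmp}_e(\emptyset,\emptyset)$ is "$=$" for all $e$;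
- $\mathrm{cmp}_1(U,V)=\mathrm{cmp}_1(U_0,V_0)$ if both are nonempty; if exactly one is empty, that one is smaller;
- for $e\ge2$ and not both empty, $\mathrm{cmp}_e(U,V)=\mathrm{cmp}_e(U_0,V_0)$ if this is not "$=$", and otherwise $\mathrm{cmp}_{e-1}(U_1,V_1)$.

At each node an automaton remembers the vector $(\mathrm{cmp}_1,\dots,\mathrm{cmp}_d)$ for each component $j$; it reads off emptiness from the labels. So finitely many states suffice.

*What $\mathrm{cmp}_e$ computes.* For $i=(i_1,\dots,i_{e-1})$ let $\pi_e(i)=0^{i_1}1\cdots0^{i_{e-1}}1$ (with $\pi_1=\varepsilon$), and let $h^e_U(i)$ be the number of $m\ge0$ with $\pi_e(i)0^m\in U$. We claim that $\mathrm{cmp}_e(U,V)$ is the comparison of $h^e_U$ and $h^e_V$ at the lexicographically largest position where they differ, and "$=$" if there is none. Induct on $|U|+|V|$, for all $e$. If both are empty, both functions vanish. For $e=1$, a nonempty $U$ has $h^1_U=1+h^1_{U_0}$, and $h^1_\emptyset=0$. For $e\ge2$,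
$$h^e_U(i_1,i_2,\dots)=h^e_{U_0}(i_1-1,i_2,\dots)\ \text{ if }i_1\ge1,\qquad h^e_U(0,i_2,\dots)=h^{e-1}_{U_1}(i_2,\dots),$$
and the positions with $i_1\ge1$ are lexicographically larger than those with $i_1=0$. This is exactly the recursion.

*Application to codes.* Let $d\ge2$. If $\pi(i)$ is a prefix of $\pi(i')0^{f(i')}$ with $f(i')\ge1$, then $i=i'$, since $\pi(i)$ has $d-1$ ones and ends in $1$. So $\pi(i)\in U_f$ iff $f(i)\ge1$, and in that case $\pi(i)0^m\in U_f$ iff $m\le f(i)$. Thus $h^d_{U_f}(i)=0$ if $f(i)=0$, and $h^d_{U_f}(i)=f(i)+1$ if $f(i)\ge1$. For $d=1$, $h^1_{U_f}=f+1$ always. In both cases $h^d_{U_f}(i)$ is a strictly increasing function of $f(i)$, so $\mathrm{cmp}_d(U_f,U_g)$ is the comparison of $f$ and $g$. Tuples are compared lexicographically, using the first $j$ with $\mathrm{cmp}_d(U_{f_j},U_{g_j})$ different from "$=$".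

**Step 5: every ordinal below $\omega^{\omega^d}$.** Given $\alpha<\omega^{\omega^d}=\sup_n\omega^{\omega^{d-1}n}$, choose $n\ge1$ with $\alpha<\omega^{\omega^{d-1}n}$. Let $x$ be the element whose set of predecessors has order type exactly $\alpha$. Then $\{y:y<x\}$ is regular, because $\{x\}$ and the order are. With the induced order it is a presentation over $E_d$ of the ordinal $\alpha$ (the empty order if $\alpha=0$), which has rank $\alpha$. Together with Section 9 this proves Theorem 2.3. $\blacksquare$
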